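# Survival of contact processes on the hierarchical group and the series $\sum_k N^{-k}\log\beta_k$

## Extinction at a single scale when long jumps are extremely rare

We study an infection that spreads on a set organized like a tree of nested families. Infections between close relatives are frequent, infections between distant relatives are very rare, and every infected site recovers at a fixed rate $\delta$. How rare may the distant infections be before every positive recovery rate kills the infection? We first fix the model, then treat the case in which a crude argument works.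

**Definition (hierarchical group).** Let $N\ge2$ be an integer and
$$\Omega_N:=\big\{i=(i_0,i_1,\ldots): i_k\in\{0,\ldots,N-1\},\ i_k\neq 0 \text{ for finitely many } k\big\},$$
with componentwise addition modulo $N$. For $i\in\Omega_N$ put $|i|:=\inf\{k\ge0: i_m=0\ \forall m\ge k\}$. The number $|i-j|$ is the hierarchical distance of $i$ and $j$.

For example, in $\Omega_2$ the sites $i=(1,0,1,0,0,\ldots)$ and $j=(0,1,1,0,0,\ldots)$ have $i-j=(1,1,0,0,\ldots)$, so $|i-j|=2$: the last coordinate in which they differ has index $1$.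

Write $B_n(x)=\{y:|x-y|\le n\}$ for the ball of level $n$ around $x$. It consists of the sites that agree with $x$ in all coordinates of index $\ge n$, so it has $N^n$ sites, and any of its points is a center. A ball of level $n\ge1$ is the disjoint union of $N$ balls of level $n-1$, its *children*, and two sites in different children have distance exactly $n$. Two balls are either nested or disjoint. Each site has $N^n-N^{n-1}$ sites at distance exactly $n\ge1$.

**Definition (contact process).** Let $\alpha_k\ge0$ $(k\ge1)$ with $\sum_k\alpha_k<\infty$, and let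
$$a(i,j):=\alpha_{|i-j|}N^{-|i-j|}\quad(i\ne j),\qquad \beta_k:=\sum_{n=k}^\infty\alpha_n\quad(k\ge1).$$
An infected site $i$ infects a healthy site $j$ at rate $a(i,j)$, and each infected site becomes healthy at rate $\delta\ge0$. The critical death rate $\delta_{\rm c}$ is the supremum of those $\delta$ for which the process started with one infected site survives with positive probability.

The number $\beta_k$ measures the jumps of length at least $k$, since
$$\sum_{j:|x-j|\ge k}a(x,j)=\sum_{n\ge k}(N^n-N^{n-1})\alpha_nN^{-n}=\big(1-\tfrac1N\big)\beta_k\le\beta_k .$$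

We use the standard graphical representation. Draw a time line above each site. For each ordered pair $(i,j)$ draw arrows from $i$ to $j$ at the times of a Poisson process of rate $a(i,j)$; on each line put recovery marks at rate $\delta$; all these Poisson processes are independent. A site is infected at time $t$ if it can be reached from an initially infected site by a path that goes forward in time, follows arrows, and passes no recovery mark. Hence the infected set is increasing in the initial set. For a ball $B$, the *restricted process* on $B$ uses only arrows with both ends in $B$. If the initial set lies in $B$, the full process and the restricted one agree until the first arrow from $B$ to its complement.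

The simplest case: if $\beta_k=0$ for some $k$ and $\delta>0$, the process from $0$ never leaves the finite ball $B_{k-1}(0)$. There it is a finite Markov chain whose absorbing state $\emptyset$ can be reached from every state, so it dies out almost surely. The same idea goes further.

**Proposition 1.** Let $\delta>0$ and $c(\delta)=\beta_1-\log(1-e^{-\delta})$. If $\liminf_k N^{-k}\log\beta_k<-c(\delta)/N$ (with $\log0=-\infty$), then the process started from one infected site dies out almost surely.

*Proof.* Write $c=c(\delta)$. Choose $M>c/N$ with $\beta_k\le e^{-MN^k}$ for infinitely many $k$, and fix such a $k$. Start from $0$ and let $B=B_{k-1}(0)$. Call a time window $[s,s+1]$ quiet if every site of $B$ has a recovery mark in it and no arrow inside $B$ occurs in it. After a quiet window the restricted process is empty. Arrows inside $B$ have total rate at most $N^{k-1}\beta_1$, so a window is quiet with probability at least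
$$(1-e^{-\delta})^{N^{k-1}}e^{-\beta_1N^{k-1}}=e^{-cN^{k-1}}.$$
Let $m=\lceil k\,e^{cN^{k-1}}\rceil\le 2k\,e^{cN^{k-1}}$. The windows $[0,1],\ldots,[m-1,m]$ are independent, so the probability that none is quiet is at most $(1-e^{-cN^{k-1}})^m\le e^{-k}$. The probability of an arrow leaving $B$ during $[0,m]$ is at most
$$mN^{k-1}\beta_k\le 2kN^{k-1}\exp\big(-(MN-c)N^{k-1}\big).$$
So $P(\text{survival})\le e^{-k}+2kN^{k-1}\exp(-(MN-c)N^{k-1})$ for infinitely many $k$. As $MN>c$, the right side tends to $0$ along these $k$. $\square$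

Consequently $\delta_{\rm c}=0$ whenever
$$\liminf_{k\to\infty}N^{-k}\log\beta_k=-\infty. \tag{1}$$

What changes if (1) fails? Take $\alpha_k=e^{-N^k}$. Since $N^{k+m}\ge N^k+m$,
$$e^{-N^k}\le\beta_k\le e^{-N^k}\sum_{m\ge0}e^{-m}\le2e^{-N^k},$$
so the $\liminf$ in (1) equals $-1$. Proposition 1 then needs $c(\delta)<N$. But $c(\delta)\to\infty$ as $\delta\downarrow0$, so it says nothing about small $\delta$. Other window lengths $t$ do not help this argument: the exponent becomes $\beta_1t-\log(1-e^{-\delta t})\ge\beta_1t-\log(\delta t)\ge1+\log(\beta_1/\delta)$, which still tends to infinity as $\delta\downarrow0$. The obstacle is that one window must defeat all $N^{k-1}$ sites at once, so the ball takes a time of order $e^{cN^{k-1}}$ to clean itself in our bound, while the next jump out of it comes after a time of order $e^{N^k}$, up to factors of lower order. For small $\delta$ the first is larger.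

## The exact criterion, and what it says for $\alpha_k=e^{-N^k}$

Athreya and Swart ("Survival of contact processes on the hierarchical group", arXiv:0808.3732, 2008) prove that (1) implies $\delta_{\rm c}=0$. They also prove that $\delta_{\rm c}>0$ if $N$ is a power of $2$ and
$$\sum_{k=m}^\infty N^{-k}\log\alpha_k>-\infty\quad\text{for some }m\ge1, \tag{2}$$
and, for other $N$, if (2) holds with $N$ replaced by some real $N'<N$. For $\alpha_k=e^{-\theta^k}$ this gives $\delta_{\rm c}>0$ for $1<\theta<N$ and $\delta_{\rm c}=0$ for $\theta>N$. There is a gap between (1) and (2), and they state that they do not know whether (1) is sharp. Sharpness would mean: for every $N\ge2$ and every summable sequence of nonnegative $\alpha_k$ with $\liminf_kN^{-k}\log\beta_k>-\infty$, one has $\delta_{\rm c}>0$. This is false for every $N\ge2$, by the following theorem.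

**Theorem.** Let $N\ge2$ be any integer, $\alpha_k\ge0$, $\sum_k\alpha_k<\infty$, $\beta_k=\sum_{n\ge k}\alpha_n$. Then
$$\delta_{\rm c}>0\iff\sum_{k\ge1}N^{-k}\log\beta_k>-\infty. \tag{3}$$

(I) If the series is $-\infty$, then for every $\delta>0$ the process started from one infected site dies out almost surely, so $\delta_{\rm c}=0$.

(II) If the series is $>-\infty$, then
$$\delta_{\rm c}\ge\frac{\beta_1}{256N^3}e^{-\max(6\Gamma,20)}>0,\qquad \Gamma=\sum_{k\ge1}N^{-k}\Big[\log(16N^22^k4^N)+\log\frac{\beta_k}{\beta_{k+1}}\Big]<\infty .$$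

Because $\log\beta_k\le\log\beta_1$, the series in (3) is well defined in $[-\infty,\infty)$.

**Corollary.** For $\alpha_k=e^{-N^k}$ one has $\liminf_kN^{-k}\log\beta_k=-1$, yet $\delta_{\rm c}=0$. So condition (1) is not sharp, for any $N\ge2$.

*Proof.* By the bounds on $\beta_k$ above, $-1\le N^{-k}\log\beta_k\le-1+N^{-k}\log2$. These terms tend to $-1$, so the series is $-\infty$, and (I) applies. $\square$

The theorem contains both known statements. If the series in (3) is finite, its terms tend to $0$, so (1) forces it to be $-\infty$. Conversely, suppose (2) holds. Then $\alpha_k>0$ for $k\ge m$, and $\beta_k\ge\alpha_k$ makes the series in (3) finite (for $k<m$ use $\beta_k\ge\beta_m>0$). If (2) holds with $0<N'<N$ in place of $N$, then, as $\log\alpha_k<0$ for large $k$ and $N^{-k}\le(N')^{-k}$, it holds with $N$ as well.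

A finer example is $\alpha_k=e^{-f(k)}$ with $f(k)=N^k/k^s$: here $\delta_{\rm c}>0$ if and only if $s>1$. For $s>1$ use $\log\beta_k\ge-f(k)$. For $s\le1$ note that $f(k+1)-f(k)=f(k)\big(N(\tfrac{k}{k+1})^s-1\big)\to\infty$, so for all large $k$ we have $\beta_k\le\alpha_k\sum_{m\ge0}e^{-m}\le2\alpha_k$ and $N^{-k}\log\beta_k\le-k^{-s}+N^{-k}\log2$; the series diverges.

## Nested time scales: a divergent series forces extinction

We prove (I). The quiet window of Proposition 1 excluded short and long arrows for the same length of time and gave each site one chance. Instead, we let each level $k$ have its own time $T_k$. During $[0,T_k]$ we exclude only the very rare arrows between different children of a level-$k$ ball; within each child the process has about $T_k/T_{k-1}$ independent chances to die out at its own time scale $T_{k-1}$. We want $T_k$ as large as possible on the exponential scale, while arrows of length $k$ should be unlikely enough during $T_k$. We take $T_k=\beta_k^{-1/2}$.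

To see what this gains for $\alpha_k=e^{-N^k}$: here $\log T_k\in[\frac12N^k-\frac12\log2,\frac12N^k]$, so
$$N^{1-k}\log\frac{T_k}{T_{k-1}}\ \ge\ \frac{N-1}2-\frac{\log2}2N^{1-k}.$$
If the cost of extinction of a level-$k$ ball is written as $e^{-y_kN^k}$, the extra chances lower the exponent $y$ by about $\frac{N-1}2$ per level. However large the exponent is initially (and it is large if $\delta$ is small), after finitely many levels it is used up. In general the gains add up to infinity precisely because the series diverges.

Fix $\delta>0$. The case $\beta_k=0$ for some $k$ was settled above, so let all $\beta_k>0$.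

**Step 1: define the cost of extinction at level $k$.** Put $T_k=\beta_k^{-1/2}$, which is nondecreasing in $k$. Let $\rho_k$ be the probability that the restricted process on a level-$k$ ball, started from full infection, is empty at time $T_k$. It is positive: with positive probability each site of the ball has a recovery mark in $[0,T_k]$ and no arrow occurs inside the ball. By monotonicity the chance to be empty after time $T_k$ is at least $\rho_k$ from any state, and the empty state is absorbing. So the Markov property at times $T_k,2T_k,\ldots$ gives, from any initial state,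
$$P(\text{restricted process on a level-}k\text{ ball is alive at time }mT_k)\le(1-\rho_k)^m,\qquad m=0,1,2,\ldots \tag{4}$$
Set $y_k:=N^{-k}\log(1/\rho_k)\in[0,\infty)$.

**Step 2: bound the cost at level $k$ by the cost at level $k-1$.** Let $k\ge2$. In a level-$k$ ball there are $N^k(N^k-N^{k-1})$ ordered pairs at distance exactly $k$, each with arrow rate $\alpha_kN^{-k}$. So arrows between different children have total rate at most $N^k\alpha_k$, and with probability at least $e^{-N^k\alpha_kT_k}$ there are none in $[0,T_k]$, independently of everything inside the children. Without such arrows the children evolve as independent restricted processes. Put $x=T_k/T_{k-1}\ge1$ and $m=\lfloor x\rfloor\ge x/2$. Since $mT_{k-1}\le T_k$, by (4) each child is empty at time $T_k$ with probability at least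
$$1-(1-\rho_{k-1})^m\ge1-e^{-m\rho_{k-1}}\ge\tfrac12\min(1,m\rho_{k-1})\ge\tfrac14\min(1,x\rho_{k-1}).$$
The middle inequality is $1-e^{-u}\ge\frac12\min(1,u)$ for $u\ge0$: for $u\le1$ concavity gives $1-e^{-u}\ge(1-e^{-1})u\ge\frac u2$, and for $u\ge1$ we have $1-e^{-u}\ge1-e^{-1}\ge\frac12$. Hence
$$\rho_k\ge e^{-N^k\alpha_kT_k}\Big[\tfrac14\min\Big(1,\rho_{k-1}\frac{T_k}{T_{k-1}}\Big)\Big]^N .$$
Take $-\log$ and divide by $N^k$. Since $N^{1-k}\log(1/\rho_{k-1})=y_{k-1}$,
$$y_k\le\varepsilon_k+(y_{k-1}-d_k)^+,\qquad\varepsilon_k=\alpha_kT_k+N^{1-k}\log4,\quad d_k=N^{1-k}\log\frac{T_k}{T_{k-1}}\ge0. \tag{5}$$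

**Step 3: show that the losses are summable.** We have
$$\alpha_kT_k=\frac{\beta_k-\beta_{k+1}}{\sqrt{\beta_k}}=\frac{(\sqrt{\beta_k}-\sqrt{\beta_{k+1}})(\sqrt{\beta_k}+\sqrt{\beta_{k+1}})}{\sqrt{\beta_k}}\le2\big(\sqrt{\beta_k}-\sqrt{\beta_{k+1}}\big),$$
which telescopes, and $N^{1-k}\log 4$ is geometric. So $\sum_k\varepsilon_k<\infty$. (With $T_k=\beta_k^{-1}$ this step would fail: for $\alpha_k=e^{-N^k}$ one has $\alpha_k/\beta_k\ge\frac12$. The square root only halves $\log T_k$, which does not affect the next step.)

**Step 4: show that the gains sum to infinity.** Let $l_k=\log T_k=-\frac12\log\beta_k\ge l_1$. Summation by parts gives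
$$\sum_{k=2}^nd_k=\sum_{k=2}^nN^{1-k}l_k-\sum_{k=1}^{n-1}N^{-k}l_k=N^{1-n}l_n+\sum_{k=2}^{n-1}(N-1)N^{-k}l_k-N^{-1}l_1 .$$
The first term is at least $-|l_1|$. The middle sum tends to $+\infty$, because $\sum_kN^{-k}l_k=-\frac12\sum_kN^{-k}\log\beta_k=+\infty$. So $\sum_kd_k=\infty$.

**Step 5: find infinitely many levels at which the gain exceeds the whole cost, with room to spare.** Let $b_k=(1+\log N)kN^{1-k}$, so $\sum_kb_k<\infty$. We claim that $d_k\ge y_{k-1}+b_k$ for infinitely many $k$. Otherwise $y_{k-1}-d_k+b_k>0$ for all $k\ge k_0$, for some $k_0\ge2$. As also $b_k\ge0$, this gives $(y_{k-1}-d_k)^+\le y_{k-1}-d_k+b_k$, and (5) becomes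
$$y_k\le y_{k-1}-d_k+\varepsilon_k+b_k\qquad(k\ge k_0).$$
Since $\sum(\varepsilon_k+b_k)<\infty$ and $\sum d_k=\infty$, iterating gives $y_k\to-\infty$, contradicting $y_k\ge0$.

**Step 6: conclude extinction.** Let $k\ge2$ be as in Step 5. Multiplying $d_k\ge y_{k-1}+b_k$ by $N^{k-1}$ gives $\log\frac{T_k}{T_{k-1}}\ge\log\frac1{\rho_{k-1}}+(1+\log N)k$, that is,
$$\rho_{k-1}\frac{T_k}{T_{k-1}}\ge e^kN^k,\qquad\text{and so}\qquad T_k\ge T_{k-1}e^kN^k\ge T_1e^kN^k .$$
Start from one infected site and let $B$ be the level-$(k-1)$ ball containing it. Since $\beta_k=T_k^{-2}$, the probability of an arrow from $B$ to its complement in $[0,T_k]$ is at most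
$$N^{k-1}\beta_kT_k=\frac{N^{k-1}}{T_k}\le\frac{e^{-k}}{T_1}.$$
Without such an arrow the process agrees with the restricted one up to $T_k$, and by (4) the latter is alive at $T_k$ with probability at most
$$(1-\rho_{k-1})^{\lfloor T_k/T_{k-1}\rfloor}\le\exp\Big(-\tfrac12\rho_{k-1}\frac{T_k}{T_{k-1}}\Big)\le\exp\big(-\tfrac12e^kN^k\big).$$
So $P(\text{survival})\le e^{-k}/T_1+\exp(-\frac12e^kN^k)$ for infinitely many $k$, whence $P(\text{survival})=0$. This holds for every $\delta>0$, so $\delta_{\rm c}=0$, and (I) is proved. $\blacksquare$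

The Corollary, and with it the answer to the sharpness question, is now fully proved. The rest of the notes proves the converse (II).

## Supermartingales of the form $P(S\cap A=\emptyset)$, and which balls to kill

From now on $\sum_kN^{-k}\log\beta_k>-\infty$. Then all $\beta_k>0$, and since $\log\beta_k$ is bounded above, $\sum_kN^{-k}|\log\beta_k|<\infty$. Hence $\Gamma<\infty$; its summands are nonnegative.

To prove survival we look for a function of the infected set that is a supermartingale and equals $1$ at $\emptyset$ but is smaller at $\{0\}$. Write $\xi_t$ for the infected set and, for bounded functions $f$ of finite sets,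
$$\mathcal Gf(A)=\delta\sum_{j\in A}\big[f(A\setminus\{j\})-f(A)\big]+\sum_{j\in A}\sum_{i\notin A}a(j,i)\big[f(A\cup\{i\})-f(A)\big].$$

**Lemma 1.** Let $0\le g\le1$ with $g(\emptyset)=1$ and $\mathcal Gg(A)\le0$ for all finite nonempty $A$. Then the process from $\{0\}$ survives with probability at least $1-g(\{0\})$.

*Proof.* Let $m\ge2$ and $\tau_m=\inf\{t:|\xi_t|\ge m\}$. Before $\tau_m$ the total jump rate is at most $m(\delta+\beta_1)$, and $g$ is bounded, so Dynkin's formula applies:
$$E\,g(\xi_{t\wedge\tau_m})=g(\{0\})+E\int_0^{t\wedge\tau_m}\mathcal Gg(\xi_s)\,ds\le g(\{0\}),$$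
where $\mathcal Gg(\emptyset)=0$ trivially. Since $g\ge0$ and $g(\emptyset)=1$, this gives $P(\xi_t=\emptyset,\tau_m>t)\le g(\{0\})$. Each infected site produces new infections at total rate at most $\beta_1$, so $|\xi_t|$ is dominated by a Yule process of rate $\beta_1$ (each particle splits in two at rate $\beta_1$). That process is finite at all times, so $\tau_m\to\infty$ almost surely. Hence $P(\xi_t=\emptyset)\le g(\{0\})$ for all $t$; let $t\to\infty$. $\square$

A convenient source of such $g$ is a random set $S\subset\Omega_N$: put $g(A)=P(S\cap A=\emptyset)$. Then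
$$g(A\setminus\{j\})-g(A)=P(S\cap A=\{j\})\ (j\in A),\qquad g(A)-g(A\cup\{i\})=P(i\in S,\ S\cap A=\emptyset)\ (i\notin A),$$
so $\mathcal Gg(A)\le0$ says
$$\delta\sum_{j\in A}P(S\cap A=\{j\})\ \le\ \sum_{j\in A}\sum_{i\notin A}a(j,i)\,P(i\in S,\ S\cap A=\emptyset). \tag{6}$$

The first choice one would try is independent thinning: each site is outside $S$ with probability $p\in(0,1)$, independently, so $g(A)=p^{|A|}$. Test it on a full ball $A=B_n(0)$. The left side of (6) is $\delta N^n(1-p)p^{N^n-1}$. The right side is $N^n(1-\frac1N)\beta_{n+1}(1-p)p^{N^n}$, since only jumps of length more than $n$ lead out of the ball. So (6) would require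
$$\delta\le p\,(1-\tfrac1N)\,\beta_{n+1}\qquad\text{for all }n,$$
and since $\beta_{n+1}\to0$, no $\delta>0$ is possible. On a full ball, the event $S\cap A=\emptyset$ must be much more likely compared with $|S\cap A|=1$ than independence allows. The remedy is to let entire balls be removed from $S$ at once.

So *kill* each ball of level $n$ with probability $p_n$, independently over all balls of all levels $n\ge0$ (level-$0$ balls are single sites), and let $S$ be the set of sites contained in no killed ball. How should $p_n$ be chosen? Test again on $A=B_n(0)$, and let $e_k$ be the probability that every site of a given level-$k$ ball is covered by killed balls inside that ball. With $Z=\prod_{n\ge0}(1-p_n)=P(x\in S)$,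
$$P(S\cap A=\{j\})=Z\prod_{k=0}^{n-1}e_k^{N-1},$$
since $j$ must survive and, for each $k<n$, the $N-1$ sibling balls of $B_k(j)$ must be wiped out from within. For $i\notin A$ we have $P(i\in S,S\cap A=\emptyset)\ge P(i\in S,\ A\text{ killed})=Zp_n$. So (6) for this $A$ follows from $\delta\prod_{k<n}e_k^{N-1}\le(1-\frac1N)\beta_{n+1}p_n$. If we replace $e_k$ by $p_k$ and ask for $\delta\prod_{k<n}p_k^{N-1}=c_n\beta_{n+1}p_n$ with constants $c_n$, then dividing the relation for $n$ by that for $n-1$ yields
$$p_n=\frac{c_{n-1}}{c_n}\cdot\frac{\beta_n}{\beta_{n+1}}\,p_{n-1}^N .$$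
This computation on full balls is only a guide, but it fixes the form of the recursion, and it shows where the series enters: $N^{-n}\log\frac1{p_n}$ loses about $N^{-n}\log\frac{\beta_n}{\beta_{n+1}}$ at level $n$, and it must stay positive forever. Now we make the choice.

**Constants.** Put
$$\gamma_*=\frac1{16N^2},\qquad\kappa_n=\frac{\gamma_*2^{-n}}{16N},\qquad K_n=\frac{N\gamma_*4^N}{\kappa_n}=16N^22^n4^N .$$
Fix any $L\ge\max(6\Gamma,20)$ and set
$$p_0=e^{-L},\qquad p_n=K_n\frac{\beta_n}{\beta_{n+1}}p_{n-1}^N\ (n\ge1),\qquad\delta=\beta_1\kappa_0p_0=\frac{\beta_1}{256N^3}e^{-L}. \tag{7}$$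
Taking logarithms in (7) and iterating,
$$N^{-n}\log\frac1{p_n}=L-\sum_{k=1}^nN^{-k}\Big[\log K_k+\log\frac{\beta_k}{\beta_{k+1}}\Big]\ge L-\Gamma\ge\Lambda:=\tfrac56L .$$
So, since $\Lambda\ge\frac{100}6>16$ and $N^n\ge n+1$,
$$p_n\le e^{-\Lambda N^n}\quad(n\ge0),\qquad Z=\prod_{n\ge0}(1-p_n)\ge1-\sum_{n\ge0}p_n\ge1-\sum_{n\ge0}e^{-16(n+1)}\ge\tfrac12 . \tag{8}$$
Finally let $\gamma_0=\gamma_*/4$ and $\gamma_n=(\gamma_{n-1}+2N\kappa_{n-1})/(1-p_n)$. Multiplying by $\prod_{k=1}^n(1-p_k)\le1$ and iterating gives $\gamma_n\prod_{k=1}^n(1-p_k)\le\gamma_0+\sum_{k\ge0}2N\kappa_k=\frac{\gamma_*}4+\frac{\gamma_*}4$, because $\sum_k2N\kappa_k=\frac{\gamma_*}8\cdot2$. With (8), and since $\gamma_n$ is nondecreasing and $\kappa_n\le\frac{\gamma_*}{16N}$,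
$$\kappa_n\le\gamma_0\le\gamma_n\le\gamma_*\qquad(n\ge0). \tag{9}$$

**Proposition 2.** With these $p_n$ and $\delta$, inequality (6) holds for every finite nonempty $A\subset\Omega_N$.

*Proof of (II) from Proposition 2.* The function $g(A)=P(S\cap A=\emptyset)$ satisfies $0\le g\le1$, $g(\emptyset)=1$, $\mathcal Gg\le0$ and $g(\{0\})=1-Z\le\frac12$. By Lemma 1 the process with death rate $\delta$ survives with probability at least $\frac12$, so $\delta_{\rm c}\ge\delta$. Taking $L=\max(6\Gamma,20)$ gives the bound in (II). Together with (I) this proves (3). $\square$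

It remains to prove Proposition 2. Fix a finite nonempty $A$ until the end.

## Factorizing the inequality over the tree of balls

The aim of this section is to write both sides of (6) through quantities attached to balls that obey exact recursions from children to parent.

**Definition.** Let $B$ be a ball of level $n$. Let $S_B$ be the set of sites of $B$ in no killed ball contained in $B$; let $a(B)=|A\cap B|$ and
$$e(B)=P(A\cap S_B=\emptyset),$$
so $e(B)=1$ if $A\cap B=\emptyset$. For $x\in B$ put
$$W_B(x)=\prod_{k=1}^n\ \prod_{\substack{r\text{ child of }B_k(x)\\ r\ne B_{k-1}(x)}}e(r),$$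
and
$$w(B)=\sum_{x\in A\cap B}W_B(x),\qquad\bar w(B)=\sum_{x\in B\setminus A}W_B(x),\qquad R(B)=\sum_{i\in B\setminus A}\ \sum_{j\in A\cap B}a(i,j)W_B(i).$$

The balls $r$ in the product, the *side balls* of $x$ in $B$, partition $B\setminus\{x\}$: the site $y$ with $|x-y|=k$ lies in a side ball that is a child of $B_k(x)$. Killing all sites of $A\cap B$ individually shows $e(B)\ge p_0^{a(B)}>0$.

As an example take $N=2$, $B=\{x,y\}$ of level $1$ and $A\cap B=\{x\}$. Then $e(\{x\})=p_0$ and $e(\{y\})=1$, so $e(B)=p_1+(1-p_1)p_0$, $W_B(x)=1$, $W_B(y)=p_0$, $w(B)=1$, $\bar w(B)=p_0$ and $R(B)=\frac{\alpha_1}2p_0$. Directly, $P(y\in S_B,\ x\notin S_B)=(1-p_0)(1-p_1)p_0$, which is $(1-p_0)(1-p_1)W_B(y)$.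

**Step 1: identify what $W_B$ measures.** Let $x\in B$. Then $x\in S_B$ if and only if none of $B_0(x),\ldots,B_n(x)=B$ is killed. Any other site $y\in B$ lies in exactly one side ball $r$ of $x$, and a ball $b\subset B$ containing $y$ either contains $x$ or lies in $r$. So on $\{x\in S_B\}$ we have $y\in S_B$ if and only if $y\in S_r$. The balls containing $x$ and the balls inside the various side balls form disjoint families, so their killings are independent, and
$$P\big(x\in S_B,\ S_B\cap(A\setminus\{x\})=\emptyset\big)=\prod_{k=0}^n(1-p_k)\;W_B(x). \tag{10}$$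
Summing over $x\in B\setminus A$ and using $\prod(1-p_k)\le1$,
$$\bar w(B)\ge E\big[|S_B|;\ A\cap S_B=\emptyset\big]. \tag{11}$$

**Step 2: rewrite (6).** Let $W(x)=\prod_{k\ge1}\prod_re(r)$ with the product over children $r\ne B_{k-1}(x)$ of $B_k(x)$ for all levels $k$. Since $A$ is finite, only finitely many factors differ from $1$. The argument of Step 1, with all levels, gives $P(x\in S,\ S\cap(A\setminus\{x\})=\emptyset)=Z\,W(x)$. For $x=j\in A$ the left side is $P(S\cap A=\{j\})$; for $x=i\notin A$ it is $P(i\in S,S\cap A=\emptyset)$. As $a(\cdot,\cdot)$ is symmetric, dividing (6) by $Z$ turns it into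
$$\delta\sum_{j\in A}W(j)\le\sum_{i\notin A}\sum_{j\in A}a(i,j)W(i). \tag{12}$$

**Step 3: record the recursions.** Let $B$ have level $n\ge1$ and children $q$. Write $\Pi=\prod_qe(q)$, $a_q=a(q)$ and $X_q=\bar w(q)/e(q)$. By (11), $X_q$ is at least the expected size of $S_q$ given $A\cap S_q=\emptyset$. We have
$$\begin{aligned}
w(B)&=\Pi\sum_q\frac{w(q)}{e(q)},\qquad \bar w(B)=\Pi\sum_qX_q,\\
R(B)&=\Pi\sum_q\frac{R(q)}{e(q)}+\alpha_nN^{-n}\,\Pi\sum_{p\ne q}X_pa_q,\\
e(B)&=p_n+(1-p_n)\Pi,
\end{aligned} \tag{13}$$
where $p,q$ run over children. Indeed, for $x\in q$ the side balls of $x$ in $B$ are those in $q$ and the other children of $B$, so $W_B(x)=W_q(x)\,\Pi/e(q)$. This gives the first two formulas and the part of $R(B)$ from pairs $i,j$ in the same child. For $i\in p\setminus A$ and $j\in q\cap A$ with $p\ne q$ we have $a(i,j)=\alpha_nN^{-n}$, and $\sum_{i\in p\setminus A}W_B(i)=\Pi X_p$; this is the last part of $R(B)$. Finally $S_B=\emptyset$ if $B$ is killed, and otherwise $S_B=\bigcup_qS_q$ with independent $S_q$.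

**Step 4: bound the probability that a ball is wiped out.** Let $e_n^*=P(S_B=\emptyset)$ for $B$ of level $n$. Then
$$e_n^*\le2p_n\qquad(n\ge0). \tag{14}$$
Indeed $e_0^*=p_0$. For $n\ge1$, $e_n^*\le p_n+(e_{n-1}^*)^N\le p_n+2^Np_{n-1}^N$ by induction, and $p_n\ge4^Np_{n-1}^N$ by (7), because $K_n\ge4^N$ and $\beta_n\ge\beta_{n+1}$. So $e_n^*\le(1+2^{-N})p_n\le2p_n$.

## Every ball with more than one site has enough mixed pairs

The second sum in $R(B)$ describes infections from one child of $B$ to another. This section bounds it from below. The danger is a child in which $A$ is sparse and yet, given $A\cap S_q=\emptyset$, the set $S_q$ is small; the first lemma excludes it.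

**Lemma 2.** If $B$ has level $n\ge0$ and $a(B)\le\frac12N^n$, then $\bar w(B)\ge\frac18N^ne(B)$.

*Proof.* We show that $|S_B|<\frac14N^n$ is less likely than half of $e(B)$. Counting covered sites, $|B\setminus S_B|\le\sum_{b\subset B}|b|\,1_{\{b\text{ killed}\}}$. Let $\theta=\Lambda-1$. Markov's inequality for $e^{\theta\sum|b|1_{\{b\text{ killed}\}}}$, independence, and the fact that $B$ contains $N^{n-k}$ balls of level $k$ give
$$P\big(|S_B|<\tfrac14N^n\big)\le e^{-\frac34\theta N^n}\prod_{k=0}^n\big(1+p_ke^{\theta N^k}\big)^{N^{n-k}}\le\exp\Big(-\tfrac34\theta N^n+\sum_{k=0}^nN^{n-k}e^{-N^k}\Big),$$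
where we used $1+u\le e^u$ and, by (8), $p_ke^{\theta N^k}\le e^{-N^k}$. Since $\sum_{k\ge0}N^{-k}e^{-N^k}\le e^{-1}\sum_{k\ge0}2^{-k}=\frac2e<1$, the right side is at most
$$\exp\big(N^n(1-\tfrac34(\Lambda-1))\big)=\exp\big(N^n(\tfrac74-\tfrac34\Lambda)\big)=\exp\big(N^n(\tfrac74-\tfrac58L)\big).$$
On the other hand $e(B)\ge p_0^{a(B)}\ge e^{-LN^n/2}$. So
$$\frac{P(|S_B|<\frac14N^n)}{e(B)}\le\exp\big(N^n(\tfrac74-\tfrac18L)\big)\le\exp(-N^n\log2)\le\tfrac12,$$
because $\frac18L\ge2.5>\frac74+\log2$. Therefore $P(A\cap S_B=\emptyset,\ |S_B|\ge\frac14N^n)\ge\frac12e(B)$, and (11) gives $\bar w(B)\ge\frac14N^n\cdot\frac12e(B)$. $\square$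

**Lemma 3.** For $B$ of level $n\ge1$ with children $q$, put $X=\sum_qX_q$ and $a=\sum_qa_q$. Then
$$N^{-n}\sum_{p\ne q}X_pa_q\ge\gamma_*\min\{X,a\}.$$

*Proof.* Let $U=\{q:a_q\ge\frac12N^{n-1}\}$ and $V=\{q:X_q\ge\frac18N^{n-1}\}$. By Lemma 2, applied to the children, every child is in $U\cup V$. There are three cases.

- If $|U|\ge2$, then for each $p$ some element of $U$ differs from $p$, so $\sum_{p\ne q}X_pa_q=\sum_pX_p(a-a_p)\ge\frac12N^{n-1}X$. After division by $N^n$ this is $\frac1{2N}X\ge\gamma_*X$.
- If $|V|\ge2$, then in the same way $\sum_{p\ne q}X_pa_q=\sum_qa_q(X-X_q)\ge\frac18N^{n-1}a$. After division by $N^n$ this is $\frac1{8N}a\ge\gamma_*a$.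
- Otherwise $|U|,|V|\le1$. As $U\cup V$ contains all $N\ge2$ children, $N=2$, $U=\{u\}$, $V=\{v\}$ with $u\ne v$. The sum is at least $X_va_u\ge\frac1{16}N^{2n-2}$. After division by $N^n$ this is $\frac1{16N^2}N^n\ge\gamma_*a$, since $a\le N^n$. $\square$

## Passing the deficit $\beta_n$ up the tree

Finite balls alone cannot satisfy (12): if $B\subset A$, then $R(B)=0$ while $\delta w(B)>0$. So each ball $B$ of level $n$ is allowed a deficit proportional to $\beta_{n+1}$, the total rate of jumps that leave $B$ (up to a constant). When we go from the children to the parent, the deficit $\beta_n=\alpha_n+\beta_{n+1}$ is split: the part $\alpha_n$ is paid by infections between the children, through Lemma 3, and the part $\beta_{n+1}$ is handed on. At the end $\beta_{n+1}\to0$. Lemma 3 can pay only a multiple of $\min\{X,a\}$, so the natural hypothesis would be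
$$\delta w(B)\le R(B)+\beta_{n+1}\gamma_n\min\{\bar w(B),\,a(B)e(B)\}.$$
But this fails for $B\subset A$, because then $\bar w(B)=R(B)=0$. The term $\kappa_ne(B)$ below repairs this, and it is in the nearly full balls that the killing of the whole ball, $e(B)\ge p_n$, is used.

**Lemma 4.** For every ball $B$ of level $n\ge0$ with $A\cap B\ne\emptyset$,
$$\delta w(B)\le R(B)+\beta_{n+1}\min\big\{\gamma_n\bar w(B)+\kappa_ne(B),\ \gamma_na(B)e(B)\big\}. \tag{15}$$

*Proof.* We use induction on $n$.

**Step 1: level $0$.** Here $B=\{x\}\subset A$, so $w(B)=1$ (an empty product), $R(B)=\bar w(B)=0$, $e(B)=p_0$ and $a(B)=1$. The right side of (15) is $\beta_1p_0\min\{\kappa_0,\gamma_0\}=\beta_1\kappa_0p_0=\delta$ by (9) and (7).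

**Step 2: reduce level $n\ge1$ to an inequality about children.** For children $q$ with $A\cap q\ne\emptyset$ put $m_q=\min\{\gamma_{n-1}X_q+\kappa_{n-1},\ \gamma_{n-1}a_q\}$. The induction hypothesis divided by $e(q)$ reads $\delta\frac{w(q)}{e(q)}\le\frac{R(q)}{e(q)}+\beta_nm_q$. Children with $A\cap q=\emptyset$ have $w(q)=R(q)=0$; put $m_q=0$ for them, and the same inequality holds. Let $M=\sum_qm_q$. Summing, multiplying by $\Pi$ and using (13),
$$\delta w(B)\le\Pi\sum_q\frac{R(q)}{e(q)}+\beta_n\Pi M=R(B)-\alpha_nN^{-n}\Pi\sum_{p\ne q}X_pa_q+\beta_n\Pi M .$$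
So it suffices to show
$$\beta_n\Pi M\le\alpha_nN^{-n}\Pi\sum_{p\ne q}X_pa_q+\beta_{n+1}\min\big\{\gamma_n\bar w(B)+\kappa_ne(B),\ \gamma_na(B)e(B)\big\}. \tag{16}$$
Let $X=\sum_qX_q$. We separate the nearly full balls, where $X<\frac12$, from the rest.

**Step 3: the case $X<\frac12$, where the killing of $B$ pays.** Let $q$ be a child. If $S_q=\emptyset$ then $A\cap S_q=\emptyset$; so (11) gives
$$\bar w(q)\ge P(S_q\ne\emptyset,\ A\cap S_q=\emptyset)=e(q)-e^*_{n-1}.$$
Since $X_q\le X<\frac12$ we have $\bar w(q)<\frac12e(q)$, hence $e(q)<2e^*_{n-1}\le4p_{n-1}$ by (14). This holds for all $N$ children, so $\Pi\le(4p_{n-1})^N$. Moreover $M\le\gamma_{n-1}X+N\kappa_{n-1}\le N(\tfrac12\gamma_{n-1}+\kappa_{n-1})\le N\gamma_*$, by (9) and $\kappa_{n-1}\le\frac{\gamma_*}{16N}$. Therefore, by the definition of $K_n$ and (7),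
$$\beta_n\Pi M\le\beta_nN\gamma_*4^Np_{n-1}^N=\beta_nK_n\kappa_np_{n-1}^N=\beta_{n+1}\kappa_np_n .$$
Finally $\kappa_np_n\le\min\{\kappa_ne(B),\ \gamma_na(B)e(B)\}$, because $e(B)\ge p_n$ by (13), $a(B)\ge1$ and $\gamma_n\ge\kappa_n$. So (16) holds.

**Step 4: the case $X\ge\frac12$, where infections between children pay.** Put $\gamma'=\gamma_{n-1}+2N\kappa_{n-1}=(1-p_n)\gamma_n\le\gamma_*$, and $a=a(B)=\sum_qa_q$. Since $1\le2X$,
$$M\le\gamma_{n-1}X+N\kappa_{n-1}\le\gamma'X,\qquad\text{and}\qquad M\le\gamma_{n-1}a\le\gamma'a .$$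
Write $\beta_n=\alpha_n+\beta_{n+1}$. By Lemma 3,
$$\alpha_n\Pi M\le\alpha_n\Pi\,\gamma_*\min\{X,a\}\le\alpha_nN^{-n}\Pi\sum_{p\ne q}X_pa_q .$$
For the other part, $\Pi X=\bar w(B)$ and $(1-p_n)\Pi\le e(B)$ by (13), so
$$\beta_{n+1}\Pi M\le\beta_{n+1}\min\big\{\gamma_n\Pi X,\ \gamma_na(1-p_n)\Pi\big\}\le\beta_{n+1}\min\big\{\gamma_n\bar w(B),\ \gamma_na(B)e(B)\big\}.$$
Adding the two estimates gives (16). $\square$

The factor $1-p_n$ in the definition of $\gamma_n$ was needed for the second entry of the minimum, and the term $2N\kappa_{n-1}$ absorbs the $\kappa$-terms of the $N$ children into $\gamma'X$; by (9) these corrections never push $\gamma_n$ above $\gamma_*$, the constant that Lemma 3 can pay.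

**Proof of Proposition 2.** Let $B=B_n(0)$ with $n$ so large that $A\subset B$. For $x\in B$ the side balls of $x$ at levels $k>n$ are disjoint from $B\supset A$, so their $e$ equals $1$ and $W(x)=W_B(x)$. Lemma 4, with the second entry of the minimum, $e(B)\le1$ and $\gamma_n\le\gamma_*$, gives
$$\delta\sum_{j\in A}W(j)=\delta w(B)\le R(B)+\beta_{n+1}\gamma_n|A|\le\sum_{i\notin A}\sum_{j\in A}a(i,j)W(i)+\beta_{n+1}\gamma_*|A| ,$$
where we enlarged the sum over $i\in B\setminus A$ to all $i\notin A$. Let $n\to\infty$. Since $\beta_{n+1}\to0$, we obtain (12), which is equivalent to (6). This proves Proposition 2, and with it part (II) of the Theorem. $\blacksquare$
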